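\title{Dense and cuspidal weight modules over affine Kac--Moody algebras}

\begin{abstract}
An irreducible weight module over an affine Kac--Moody algebra is dense if its support is a full coset of the root lattice, and cuspidal if it is not a quotient of a module induced from a proper parabolic subalgebra. We prove the conjecture of Futorny that these two conditions are equivalent, for all affine Kac--Moody algebras, twisted or untwisted. The proof uses only the support of the module and the fact that a real root vector acts on an irreducible module either injectively or locally nilpotently. It also shows that every irreducible non-dense weight module is induced from a member of an explicit family of parabolic subalgebras.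
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathfrak g$ be an affine Kac--Moody algebra over $\mathbb C$, twisted or untwisted, with Cartan subalgebra $\mathfrak h$ (which contains the derivation $d$), center $\mathbb Cc$, root system $\Delta$ and root space decomposition $\mathfrak g=\mathfrak h\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$. Let $Q\subset\mathfrak h^*$ be the root lattice, the subgroup generated by $\Delta$.

A $\mathfrak g$-module $V$ is a \emph{weight module} if $V=\bigoplus_{\lambda\in\mathfrak h^*}V_\lambda$, where $V_\lambda=\{v\in V: hv=\lambda(h)v\text{ for all }h\in\mathfrak h\}$. The weight spaces may be infinite-dimensional. The problem is posed for weight modules of countable dimension. This assumption plays no role below: it is automatic for irreducible modules, which are cyclic over the countable-dimensional algebra $U(\mathfrak g)$, and we do not use it for other modules. The \emph{support} of $V$ is $\operatorname{supp}V=\{\lambda: V_\lambda\neq0\}$. Since $\mathfrak g_\alpha V_\lambda\subset V_{\lambda+\alpha}$, the support of an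 irreducible weight module lies in a single coset $\lambda+Q$. The module is \emph{dense} if its support is the whole coset, and \emph{non-dense} otherwise.

A subset $P\subset\Delta$ is \emph{parabolic} if it is closed ($\alpha,\beta\in P$ and $\alpha+\beta\in\Delta$ imply $\alpha+\beta\in P$) and $P\cup(-P)=\Delta$; it is \emph{proper} if $P\neq\Delta$. It defines the parabolic subalgebra $\mathfrak p=\mathfrak l\oplus\mathfrak u$ with Levi subalgebra and nilradical
\[
\mathfrak l=\mathfrak h\oplus\bigoplus_{\alpha\in P\cap(-P)}\mathfrak g_\alpha,\qquad \mathfrak u=\bigoplus_{\alpha\in P\setminus(-P)}\mathfrak g_\alpha .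
\]
We do not require $P$ to contain a standard system of positive roots, and $\mathfrak l$ may be infinite-dimensional. For an irreducible weight $\mathfrak l$-module $N$, extended to $\mathfrak p$ by $\mathfrak uN=0$, put $M_{\mathfrak p}(N)=U(\mathfrak g)\otimes_{U(\mathfrak p)}N$. An irreducible weight $\mathfrak g$-module is \emph{cuspidal} if it is not a quotient of any $M_{\mathfrak p}(N)$ with $\mathfrak p$ proper. The following conjecture of Futorny is stated in \cite{Bunke}, where it is called a pending conjecture and is confirmed for $A_2^{(1)}$, $A_3^{(1)}$ and $A_4^{(1)}$.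

\medskip
\noindent\textbf{Conjecture} (Futorny). \emph{An irreducible weight $\mathfrak g$-module is dense if and only if it is cuspidal.}
\medskip

Cuspidal modules are those that parabolic induction cannot reach from a smaller algebra, and the conjecture says that they are recognized by their supports alone. The Lie algebra $\mathfrak{sl}_2=\langle e,h,f\rangle$ shows why one would guess this. Its proper parabolic subsets are $\{\alpha\}$ and $\{-\alpha\}$, and the induced modules are the highest and lowest weight Verma modules, whose supports are half-lines; so a dense module is cuspidal. Conversely, if $e$ is not injective on an irreducible weight module $V$, then its kernel, being stable under $h$, contains a weight vector, and $V$ is a quotient of a Verma module. The same holds for $f$. So on a cuspidal module both $e$ and $f$ are injective, the support is stable under adding $\pm\alpha$, and the module is dense.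

For affine $\mathfrak g$ the first half of this argument survives: an induced module has its support in a half-space. The second half meets two obstacles. A non-injective root vector gives a vector killed by one element of $\mathfrak g$, whereas we need a vector killed by an infinite-dimensional nilradical. And the imaginary root vectors give little control over the support in the imaginary direction. Indeed, for the Levi subalgebra spanned by $\mathfrak h$ and the imaginary root spaces the analog of the conjecture is false (Example~\ref{ex:levi}): there a module can have periodic gaps in its support for no parabolic reason. A proof has to show that the real roots exclude such gaps.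

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\mathfrak g$ be an affine Kac--Moody algebra. An irreducible weight $\mathfrak g$-module is dense if and only if it is cuspidal.
\end{theorem}

The proof identifies the parabolic subalgebras that are needed. Let $\delta$ be the smallest positive imaginary root. The images of the real roots in $\bar Q=Q/\mathbb Z\delta$ form a finite root system $\bar\Delta$; Section~\ref{sec:roots} recalls this and the notion of a base. Let $\mathcal F$ be the set of the following additive maps $f:Q\to\mathbb Z$:
\begin{itemize}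
\item \emph{standard}: $f(q)$ is the coefficient in $q$ of a fixed element of a base $\Pi$ of $\Delta$;
\item \emph{natural}: $f(q)$ is the coefficient in the image $\bar q\in\bar Q$ of a fixed element of a base $\bar\Pi$ of $\bar\Delta$.
\end{itemize}
The negative of a base is a base, so $\mathcal F=-\mathcal F$. For $f\in\mathcal F$ the set $P_f=\{\gamma\in\Delta:f(\gamma)\ge0\}$ is parabolic, and it is proper because $f$ takes the value $-1$ on a root. We write $\mathfrak p_f=\mathfrak l_f\oplus\mathfrak u_f$ for the corresponding subalgebra; the roots of $\mathfrak l_f$ are those with $f=0$, and the roots of $\mathfrak u_f$ are those with $f>0$.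

\begin{theorem}\label{thm:B}
Let $V\neq0$ be a weight $\mathfrak g$-module, not necessarily irreducible, whose support $X$ is contained in one coset $\Lambda\in\mathfrak h^*/Q$, and suppose that every real root vector acts on $V$ either injectively or locally nilpotently. If $X\neq\Lambda$, then there are $f\in\mathcal F$ and $\mu\in X$ with $\mathfrak u_fV_\mu=0$.
\end{theorem}

\begin{theorem}\label{thm:C}
For $f\in\mathcal F$ and an irreducible weight $\mathfrak l_f$-module $N$, the module $M_{\mathfrak p_f}(N)$ has a unique irreducible quotient $L_f(N)$, and $L_f(N)^{\mathfrak u_f}\cong N$. The irreducible non-dense weight $\mathfrak g$-modules are exactly the modules $L_f(N)$.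
\end{theorem}

Here $L^{\mathfrak u_f}$ is the space of vectors killed by $\mathfrak u_f$. Neither kind of $f$ can be dropped in general (Examples~\ref{ex:verma} and~\ref{ex:loop}).

\subsection{The method}

Theorem~\ref{thm:B} is the main step. We do not look for the vector killed by $\mathfrak u_f$ inside the module. We look for a weight $\mu\in X$ such that $\mu+\gamma\notin X$ for every root $\gamma$ of $\mathfrak u_f$, real or imaginary; then $\mathfrak u_fV_\mu=0$ for lack of room. The module enters only through one property of the set $X$ (Section~\ref{sec:support}): for each real root $\alpha$, either $X$ is stable under adding $\alpha$, or it is stable under adding $-\alpha$, or it has the saturation property of a finite-dimensional $\mathfrak{sl}_2$-module in the direction $\alpha$. The weight $\mu$ is found as a corner: it exists as soon as $X+Q^+\neq\Lambda$ for a cone $Q^+$ attached to a base of $\Delta$ or of $\bar\Delta$. The work consists in choosing the base. Section~\ref{sec:sl2} does this by hand for $\widehat{\mathfrak{sl}}_2$, and Sections~\ref{sec:escape} and~\ref{sec:key} do it in general.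

\section{Affine root systems, bases and frames}\label{sec:roots}

\subsection{Standard facts}

We have $\Delta=\Delta^{re}\sqcup\{k\delta:k\neq0\}$. Let $W$ be the Weyl group and $(\cdot,\cdot)$ the standard nondegenerate $W$-invariant bilinear form on $\mathfrak h^*$, positive on real roots. For $\alpha\in\Delta^{re}$ put
\[
\langle\mu,\alpha^\vee\rangle=\frac{2(\mu,\alpha)}{(\alpha,\alpha)},\qquad s_\alpha\mu=\mu-\langle\mu,\alpha^\vee\rangle\alpha ,
\]
and fix a nonzero $e_\alpha\in\mathfrak g_\alpha$. Let $\Pi_0$ be the standard set of simple roots. A \emph{base} of $\Delta$ is a set $\pm w\Pi_0$ with $w\in W$. Put $Q_{\mathbb R}=\mathbb R\otimes Q$. The \emph{height} $\operatorname{ht}$ of an element is the sum of its coefficients in the linearly independent set under consideration. We use the following facts from \cite[Ch.~1, 3--6]{Kac}.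

\begin{itemize}
\item[(R1)] For $\alpha\in\Delta^{re}$ we have $\dim\mathfrak g_\alpha=1$, the operator $\operatorname{ad}e_\alpha$ is locally nilpotent, $e_{\alpha}$ and $e_{-\alpha}$ (suitably scaled) generate a copy of $\mathfrak{sl}_2$ with Cartan element $\alpha^\vee$, $\langle Q,\alpha^\vee\rangle\subset\mathbb Z$, and $s_\alpha\in W$. If $\gamma\in\Delta$ and $\langle\gamma,\alpha^\vee\rangle>0$, then $\gamma-\alpha\in\Delta\cup\{0\}$, because in the locally finite $\mathfrak{sl}_2$-module $\mathfrak g$ the operator $\operatorname{ad}e_{-\alpha}$ is injective on positive weight spaces.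
\item[(R2)] On $Q_{\mathbb R}$ the form is positive semidefinite with radical $\mathbb R\delta$, and $Q\cap\mathbb R\delta=\mathbb Z\delta$. It is positive definite on the span of any proper subset of a base. In any base all coefficients of $\delta$ are nonzero and of one sign. The group $W$ fixes $\delta$.
\item[(R3)] A base $\Pi$ is a $\mathbb Z$-basis of $Q$, and $\Delta=\Delta^+(\Pi)\sqcup-\Delta^+(\Pi)$, where $\Delta^+(\Pi)=\Delta\cap\mathbb Z_{\ge0}\Pi$. The reflections in the elements of $\Pi$ generate $W$. For $\alpha\in\Pi$ the set $s_\alpha\Pi$ is a base, and $\Delta^+(s_\alpha\Pi)=(\Delta^+(\Pi)\setminus\{\alpha\})\cup\{-\alpha\}$. Every $\gamma\in\Delta^+(\Pi)\setminus\Pi$ is $\gamma'+\alpha$ with $\gamma'\in\Delta^+(\Pi)$ and $\alpha\in\Pi$, because the sum of the positive root spaces is generated by the simple root vectors.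
\end{itemize}

By (R2) the number $(\mu,\delta)$ is constant on each coset $\Lambda$ of $Q$. Up to the normalization of $c$ it is the scalar by which $c$ acts on a module supported in $\Lambda$, and we call it the \emph{level}.

\begin{itemize}
\item[(R4)] Let $q\mapsto\bar q$ be the projection $Q\to\bar Q\subset\bar Q_{\mathbb R}=Q_{\mathbb R}/\mathbb R\delta$. Its kernel is $\mathbb Z\delta$, and $\bar Q$ is a lattice in a Euclidean space. The image $\bar\Delta$ of $\Delta^{re}$ is finite, since real roots have finitely many norms. It generates $\bar Q$, is stable under the induced reflections, and $2(\bar\alpha,\bar\beta)/(\bar\beta,\bar\beta)=\langle\alpha,\beta^\vee\rangle\in\mathbb Z$. So $\bar\Delta$ is a finite root system, possibly non-reduced. A \emph{base} of $\bar\Delta$ is a basis $\bar\Pi\subset\bar\Delta$ of $\bar Q_{\mathbb R}$ in which every element of $\bar\Delta$ has integer coefficients of one sign; it is a $\mathbb Z$-basis of $\bar Q$. The \emph{indivisible} roots, those $\bar\gamma$ with $\frac12\bar\gamma\notin\bar\Delta$, form a reduced root system with the same bases. Passing from $\bar\Pi$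 to the base $s_{\bar\alpha}\bar\Pi$, $\bar\alpha\in\bar\Pi$, changes the set of positive indivisible roots by replacing $\bar\alpha$ with $-\bar\alpha$.
\end{itemize}

The real roots that map to $\bar\alpha\in\bar\Delta$ are the \emph{lifts} of $\bar\alpha$. They lie in one coset of $\mathbb Z\delta$, but in twisted types they need not fill it. Call a real root $\beta$ \emph{full} if $\beta+\mathbb Z\delta\subset\Delta^{re}$.

\begin{itemize}
\item[(R5)] Let $\mathfrak g$ have type $X_N^{(r)}$. Then $\Delta^{re}+r\delta=\Delta^{re}$. The set of full roots is stable under $\beta\mapsto-\beta$, and its image spans $\bar Q_{\mathbb R}$.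
\end{itemize}

This is read off from \cite[Prop.~6.3]{Kac}. With $\mathring\Delta$ the underlying finite root system, $\mathring\Delta_s$ and $\mathring\Delta_l$ its short and long roots, and $n$ running over $\mathbb Z$, the set $\Delta^{re}$ is
\begin{itemize}
\item $\{\alpha+n\delta:\alpha\in\mathring\Delta\}$ for $r=1$;
\item $\{\alpha+n\delta:\alpha\in\mathring\Delta_s\}\cup\{\alpha+nr\delta:\alpha\in\mathring\Delta_l\}$ for $r=2,3$ and $X_N^{(r)}\neq A_{2l}^{(2)}$;
\item $\{\frac12(\alpha+(2n-1)\delta):\alpha\in\mathring\Delta_l\}\cup\{\alpha+n\delta:\alpha\in\mathring\Delta_s\}\cup\{\alpha+2n\delta:\alpha\in\mathring\Delta_l\}$ for $A_{2l}^{(2)}$, where $\mathring\Delta_l=\mathring\Delta$ and $\mathring\Delta_s=\emptyset$ if $l=1$.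
\end{itemize}
In each of the three cases the first listed family consists of full roots, and it spans modulo $\delta$ because the roots of one length in an irreducible finite root system span.

\subsection{Frames}

The elements of $\mathcal F$ come in packets, one packet for each base, and the two kinds of packets can be treated together. A \emph{frame} is an additive map $\pi=(\pi_1,\dots,\pi_n):Q\to\mathbb Z^n$ that assigns to $q$ either its coordinates in a base of $\Delta$ (a \emph{standard} frame) or the coordinates of $\bar q$ in a base of $\bar\Delta$ (a \emph{natural} frame). Thus $\mathcal F$ is the set of all coordinates $\pi_i$ of all frames, and $-\pi$ is a frame with $\pi$. The \emph{cone} of $\pi$ is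
\[
Q_\pi^+=\pi^{-1}(\mathbb Z_{\ge0}^n).
\]
For the standard frame of $\Pi$ it is $\mathbb Z_{\ge0}\Pi$. For the natural frame of $\bar\Pi=\{\bar\alpha_1,\dots,\bar\alpha_n\}$ it is $\mathbb Z\delta+\mathbb Z_{\ge0}\{\alpha_1,\dots,\alpha_n\}$ for any choice of lifts $\alpha_j$. Let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $\mathbb Z^n$.

\begin{lemma}\label{lem:frame}
Let $\pi$ be a frame.
\begin{itemize}
\item[(a)] For every root $\gamma$, one of $\pm\pi(\gamma)$ lies in $\mathbb Z_{\ge0}^n$.
\item[(b)] Each $\varepsilon_j$ is the image of a real root.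
\item[(c)] If $\gamma\in\Delta$ and $\pi(\gamma)\in\mathbb Z_{\ge0}^n$ has height at least $2$, then $\gamma=\gamma'+\alpha$ with $\gamma',\alpha\in\Delta$, $\pi(\gamma')\in\mathbb Z^n_{\ge0}\setminus\{0\}$ and $\pi(\alpha)=\varepsilon_j$ for some $j$.
\end{itemize}
\end{lemma}

\begin{proof}
For standard frames this is (R3). For natural frames, (a) and (b) follow from (R4), imaginary roots having image $0$. For (c), write $\bar\gamma=\sum c_j\bar\alpha_j$ with $c_j\ge0$. Since $0<(\bar\gamma,\bar\gamma)=\sum c_j(\bar\gamma,\bar\alpha_j)$, there is $j$ with $c_j>0$ and $(\bar\gamma,\bar\alpha_j)>0$. Let $\alpha$ be a lift of $\bar\alpha_j$. By (R1), $\gamma'=\gamma-\alpha\in\Delta\cup\{0\}$, and $\pi(\gamma')=\pi(\gamma)-\varepsilon_j$ lies in $\mathbb Z_{\ge0}^n$ and has height at least $1$. In particular $\gamma'\neq0$.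
\end{proof}

\begin{example}\label{ex:sl2roots}
Let $\mathfrak g=\widehat{\mathfrak{sl}}_2=A_1^{(1)}$. Then $Q=\mathbb Z\alpha\oplus\mathbb Z\delta$, $\Delta^{re}=\pm\alpha+\mathbb Z\delta$, every real root is full, and $\bar\Delta=\{\pm\bar\alpha\}$. Put $\Pi_k=\{\alpha+k\delta,\,-\alpha+(1-k)\delta\}$; then $\Pi_0$ is the standard base. The reflection in the first element of $\Pi_k$ sends it to $-\alpha-k\delta$ and sends the second to $-\alpha+(1-k)\delta+2(\alpha+k\delta)=\alpha+(k+1)\delta$, so it maps $\Pi_k$ to $\Pi_{k+1}$. The reflection in the second element sends it to $\alpha+(k-1)\delta$ and the first to $-\alpha+(2-k)\delta$, so it maps $\Pi_k$ to $\Pi_{k-1}$. Hence the bases are the sets $\pm\Pi_k$. The coordinates of $q=a\alpha+b\delta$ in $\Pi_k$ are $b-(k-1)a$ and $b-ka$. So $\mathcal F$ consists of the standard maps $\pm(b-ka)$, $k\in\mathbb Z$, and the natural maps $\pm a$; see Figure~\ref{fig:sl2}.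
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=0.5cm]
\begin{scope}
\fill[gray!20] (-1.5,0) rectangle (1.5,3.5);
\draw[thick] (-1.5,0) -- (1.5,0);
\foreach \y in {-3,...,3} {\fill (-1,\y) circle (1.8pt); \fill (1,\y) circle (1.8pt);}
\foreach \y in {-3,-2,-1,1,2,3} {\draw[fill=white] (0,\y) circle (1.8pt);}
\node[below right] at (1,0) {$\alpha$};
\node[right] at (0,1) {$\delta$};
\node at (0,-4.3) {$f=b$};
\end{scope}
\begin{scope}[xshift=5.5cm]
\fill[gray!20] (0,-3.5) rectangle (1.5,3.5);
\draw[thick] (0,-3.5) -- (0,3.5);
\foreach \y in {-3,...,3} {\fill (-1,\y) circle (1.8pt); \fill (1,\y) circle (1.8pt);}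
\foreach \y in {-3,-2,-1,1,2,3} {\draw[fill=white] (0,\y) circle (1.8pt);}
\node[right] at (1,0) {$\alpha$};
\node[left] at (0,1) {$\delta$};
\node at (0,-4.3) {$f=a$};
\end{scope}
\end{tikzpicture}
\caption{The roots $a\alpha+b\delta$ of $\widehat{\mathfrak{sl}}_2$, real roots filled and imaginary roots hollow, with a standard map $f=b$ (left) and a natural map $f=a$ (right). The roots on the thick line $f=0$ belong to the Levi subalgebra $\mathfrak l_f$; the roots in the open shaded half-plane $f>0$ belong to the nilradical $\mathfrak u_f$.}
\label{fig:sl2}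
\end{figure}

\subsection{Bases that avoid a given set}

All bases in this paper are chosen by one device: reflect as long as a simple root lies in a forbidden set $C$. If $C$ contains no pair of opposite roots, each reflection lowers the number of forbidden positive roots. In the affine case that number must be finite to begin with.

\begin{lemma}\label{lem:avoid}
\begin{itemize}
\item[(a)] If $C\subset\bar\Delta$ and $C\cap-C=\emptyset$, then some base $\bar\Pi$ of $\bar\Delta$ is disjoint from $C$.
\item[(b)] Let $\delta'\in\{\delta,-\delta\}$ and $C\subset\Delta^{re}$ with $C\cap-C=\emptyset$. Suppose that $\{k\ge0:\alpha+k\delta'\in C\}$ is finite for each $\alpha\in\Delta^{re}$. Then some base $\Pi$ of $\Delta$ with $\delta'\in\Delta^+(\Pi)$ is disjoint from $C$.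
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $\bar\Pi$ so that the number of positive indivisible roots in $C$ is minimal. If $\bar\alpha\in\bar\Pi\cap C$, then $-\bar\alpha\notin C$, and by (R4) the number for $s_{\bar\alpha}\bar\Pi$ is smaller by one, a contradiction.

(b) One of $\pm\Pi_0$ is a base for which $\delta'$ is positive. For any such base $\Pi$ the number $n(\Pi)=\#(C\cap\Delta^+(\Pi))$ is finite. Indeed, the real roots lie in finitely many cosets $\alpha+\mathbb Z\delta'$ with $\alpha\in\Delta^{re}$. A positive root $\alpha+k\delta'$ satisfies $\operatorname{ht}\alpha+k\operatorname{ht}\delta'>0$ with $\operatorname{ht}\delta'>0$, so only finitely many of them have $k<0$; and only finitely many with $k\ge0$ lie in $C$. Choose $\Pi$ with $n(\Pi)$ minimal. If $\alpha\in\Pi\cap C$, then $-\alpha\notin C$, and by (R3) the base $s_\alpha\Pi$ still has $\delta'$ positive and $n(s_\alpha\Pi)=n(\Pi)-1$, a contradiction.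
\end{proof}

For $\widehat{\mathfrak{sl}}_2$ and $C=\alpha+\mathbb Z\delta$ every base meets $C$, so the finiteness condition in (b) cannot be omitted.

\section{Dense modules are cuspidal}\label{sec:easy}

An induced module is non-dense as soon as the parabolic subset lies in a half-space. Since parabolic subsets are defined by closure only, this needs a proof. We first treat subsets that are adapted to a frame.

\begin{lemma}\label{lem:adapted}
Let $\pi$ be a frame and $P$ a proper parabolic subset that is a union of fibers of $\pi|_\Delta$ and contains all roots $\gamma$ with $\pi(\gamma)\in\{0,\varepsilon_1,\dots,\varepsilon_n\}$. Then $\pi_i\ge0$ on $P$ for some $i$.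
\end{lemma}

\begin{proof}
Let $\Delta_+=\{\gamma\in\Delta:\pi(\gamma)\in\mathbb Z^n_{\ge0}\setminus\{0\}\}$. Every root lies in $\Delta_+$, in $-\Delta_+$, or in $\ker\pi$, by Lemma~\ref{lem:frame}(a). Induction on the height of $\pi(\gamma)$, with the decompositions $\gamma=\gamma'+\alpha$ of Lemma~\ref{lem:frame}(c) and the closedness of $P$, gives $\Delta_+\subset P$. For each $j$ the roots over $-\varepsilon_j$ form a nonempty fiber, which lies in $P$ or is disjoint from $P$; let $J$ be the set of $j$ for which it lies in $P$. If $J$ were all of $\{1,\dots,n\}$, the same induction with $-\gamma=-\gamma'-\alpha$ would give $-\Delta_+\subset P$, hence $P=\Delta$. So there is $i\notin J$.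

It remains to show that $\gamma\in\Delta_+$ and $-\gamma\in P$ imply $\pi_i(\gamma)=0$. If $\pi(\gamma)=\varepsilon_j$, then $j\in J$, so $j\neq i$. Otherwise write $\gamma=\gamma'+\alpha$ with $\pi(\alpha)=\varepsilon_j$. The roots $-\gamma,\gamma',\alpha$ lie in $P$. Hence $-\alpha=-\gamma+\gamma'\in P$, which gives $j\in J$, and $-\gamma'=-\gamma+\alpha\in P$, which gives $\pi_i(\gamma')=0$ by induction. So $\pi_i(\gamma)=0$.
\end{proof}

\begin{proposition}\label{prop:halfspace}
Every proper parabolic subset $P\subset\Delta$ is contained in $P_f$ for some $f\in\mathcal F$.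
\end{proposition}

\begin{proof}
One of $\pm\delta$ lies in $P$; call it $\delta'$. By closedness $k\delta'\in P$ for all $k>0$. Therefore, if $\alpha\in P$ is real, then $P$ contains every root $\alpha+k\delta'$ with $k\ge0$. Let $\bar P\subset\bar\Delta$ be the set of elements that have at least one lift in $P$.

\emph{Case $\bar P=\bar\Delta$.} Put $C=\Delta^{re}\setminus P$. Then $C\cap-C=\emptyset$ because $P\cup-P=\Delta$. For $\alpha\in\Delta^{re}$ some $\alpha+m\delta'$ lies in $P$, so $\alpha+k\delta'\notin C$ for $k\ge m$. Lemma~\ref{lem:avoid}(b) gives a base $\Pi\subset P$. Its frame is injective and no root maps to $0$, so Lemma~\ref{lem:adapted} applies to $P$.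

\emph{Case $\bar P\neq\bar\Delta$.} Here we enlarge $P$ to a union of fibers. Put $P'=\{\gamma\in\Delta:\bar\gamma\in\bar P\cup\{0\}\}$. Then $P\subset P'\neq\Delta$, so $P'\cup-P'=\Delta$. We check that $P'$ is closed. Let $\alpha,\beta\in P'$ with $\alpha+\beta\in\Delta$. If $\alpha+\beta$ is imaginary, it lies in $P'$. If $\alpha+\beta$ is real and $\alpha$ (say) is imaginary, then $\alpha+\beta$ has the image $\bar\beta\in\bar P$. Suppose that all three are real. By (R5), $\alpha+rk\delta'$ and $\beta+rk\delta'$ are roots, and for large $k$ they lie in $P$, since $\bar\alpha$ and $\bar\beta$ have lifts in $P$. Their sum $\alpha+\beta+2rk\delta'$ is a root by (R5), so it lies in $P$, and $\alpha+\beta\in P'$.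

The set $C=\bar\Delta\setminus\bar P$ satisfies $C\cap-C=\emptyset$, so Lemma~\ref{lem:avoid}(a) gives a base $\bar\Pi\subset\bar P$. Lemma~\ref{lem:adapted} applies to $P'$ and the natural frame of $\bar\Pi$.
\end{proof}

\begin{proposition}\label{prop:nondense}
If an irreducible weight module $V$ is a quotient of $M_{\mathfrak p}(N)$ with $\mathfrak p$ proper, then $V$ is non-dense.
\end{proposition}

\begin{proof}
Choose $f\in\mathcal F$ with $f\ge0$ on $P$. Then $f=0$ on $P\cap-P$, and $N$ is irreducible over $\mathfrak l$, so $\operatorname{supp}N\subset\nu+\ker f$ for some $\nu$. By the Poincar\'e--Birkhoff--Witt (PBW) theorem, $M_{\mathfrak p}(N)$ is spanned by the vectors $x_1\cdots x_s\otimes n$ with $n\in N$ a weight vector and $x_i$ root vectors for roots in $\Delta\setminus P\subset-P$. Hence $\operatorname{supp}V\subset\nu+\{q\in Q:f(q)\le0\}$, which is a proper subset of $\nu+Q$.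
\end{proof}

\section{From modules to subsets of a coset}\label{sec:support}

\subsection{Admissible sets}

Fix a coset $\Lambda\in\mathfrak h^*/Q$ and a nonempty subset $X\subset\Lambda$. An injective root vector $e_\alpha$ translates the support into itself. A pair $e_{\pm\alpha}$ of locally nilpotent root vectors makes the support look, along each line in the direction $\alpha$, like the support of a sum of finite-dimensional $\mathfrak{sl}_2$-modules. The following two sets record these properties. Put
\[
\Sigma(X)=\{q\in Q:X+q\subset X\},
\]
and let $T(X)$ be the set of real roots $\alpha$ such that $\langle\Lambda,\alpha^\vee\rangle\subset\mathbb Z$ and $X$ is \emph{$\alpha$-saturated}: for $\mu\in X$ we have $\mu-j\alpha\in X$ for all integers $j$ between $0$ and $\langle\mu,\alpha^\vee\rangle$, inclusive. We write $\Sigma$ and $T$ when $X$ is understood. The set $\Sigma$ is a submonoid of $Q$, and $T=-T$ because the conditions for $\alpha$ and $-\alpha$ describe the same points.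

\begin{lemma}\label{lem:sat}
Let $\alpha\in T$.
\begin{itemize}
\item[(a)] If $\mu\in X$ and $\langle\mu,\alpha^\vee\rangle>0$, then $\mu-\alpha\in X$. If $\langle\mu,\alpha^\vee\rangle<0$, then $\mu+\alpha\in X$.
\item[(b)] The reflection $s_\alpha$ preserves $\Lambda$, $X$ and $\Sigma$.
\item[(c)] If $\beta,-\beta\in\Sigma$ and $\langle\beta,\alpha^\vee\rangle\neq0$, then $\alpha,-\alpha\in\Sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $j=\pm1$. (b) Integrality gives $s_\alpha\Lambda\subset\Lambda$, and $j=\langle\mu,\alpha^\vee\rangle$ gives $s_\alpha X\subset X$. For $q\in\Sigma$ and $\mu\in X$ we have $\mu+s_\alpha q=s_\alpha(s_\alpha\mu+q)\in X$, so $s_\alpha\Sigma\subset\Sigma$. These inclusions are equalities since $s_\alpha^2=1$.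

(c) Let $\mu\in X$. All points $\mu+j\beta$, $j\in\mathbb Z$, lie in $X$. Choose $j$ with $\langle\mu+j\beta,\alpha^\vee\rangle>0$. By (a), $\mu+j\beta-\alpha\in X$, and adding $-j\beta\in\Sigma$ gives $\mu-\alpha\in X$. So $-\alpha\in\Sigma$. The same argument applies to $-\alpha\in T$ and gives $\alpha\in\Sigma$.
\end{proof}

Call $X$ \emph{admissible} if every real root $\alpha$ satisfies $\alpha\in\Sigma$, $-\alpha\in\Sigma$ or $\alpha\in T$. The next lemma is the only place where the hypothesis of Theorem~\ref{thm:B} on real root vectors is used.

\begin{lemma}\label{lem:admissible}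
Under the hypotheses of Theorem~\ref{thm:B}, the support $X$ of $V$ is admissible.
\end{lemma}

\begin{proof}
If $e_\alpha$ is injective, then $\alpha\in\Sigma$. So let $\alpha,-\alpha\notin\Sigma$. Then neither $e_\alpha$ nor $e_{-\alpha}$ is injective, and both are locally nilpotent. Let $0\neq v\in V_\mu$. By PBW the $\mathfrak{sl}_2$-submodule generated by $v$ is spanned by the vectors $e_{-\alpha}^ae_\alpha^bv$. Only finitely many $e_\alpha^bv$ are nonzero, and each is killed by a power of $e_{-\alpha}$, so this submodule is finite-dimensional. In a finite-dimensional $\mathfrak{sl}_2$-module the weights are integers, and for $n\ge0$ the operators $e_{-\alpha}^n$ and $e_\alpha^n$ are injective on the weight spaces of weight $n$ and $-n$, respectively. Hence $n=\langle\mu,\alpha^\vee\rangle\in\mathbb Z$, and $e_{-\alpha}^jv\neq0$ for $0\le j\le n$ if $n\ge0$, while $e_\alpha^jv\neq0$ for $0\le j\le-n$ if $n\le0$. So $X$ is $\alpha$-saturated, and $\langle\Lambda,\alpha^\vee\rangle\subset\mathbb Z$ by (R1).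
\end{proof}

\subsection{Corners}

We want a point $\mu\in X$ from which no root of $\mathfrak u_f$ leads back into $X$. The set $X$ itself may be ragged, so we smooth it by adding a cone. If the smoothed set is still proper, it has a boundary point, and below a boundary point lies the required $\mu$.

\begin{lemma}\label{lem:corner}
Let $X\subset\Lambda$ be nonempty and let $\pi$ be a frame with $X+Q_\pi^+\neq\Lambda$. Then there are $\mu\in X$ and $i$ such that $\mu+\gamma\notin X$ for every root $\gamma$ with $\pi_i(\gamma)<0$.
\end{lemma}

\begin{proof}
Put $X^\sharp=X+Q_\pi^+$ and choose $q_j\in Q$ with $\pi(q_j)=\varepsilon_j$. Take $x\in X$ and $z\in\Lambda\setminus X^\sharp$. For large $m$ all coordinates of $\pi(z-x+m\sum_jq_j)$ are nonnegative, so $z+m\sum_jq_j\in X^\sharp$. Walk from this point to $z$ by subtracting one $q_j$ at a time. At some step the walk leaves $X^\sharp$: there are $y\in X^\sharp$ and $i$ with $y-q_i\notin X^\sharp$. Write $y=\mu+p$ with $\mu\in X$ and $p\in Q_\pi^+$. Let $\gamma$ be a root with $\pi_i(\gamma)<0$. By Lemma~\ref{lem:frame}(a), $-\pi(\gamma)\in\mathbb Z_{\ge0}^n$ with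 $i$-th coordinate at least $1$, so $-\gamma-q_i\in Q_\pi^+$. Since
\[
y-q_i=(\mu+\gamma)+p+(-\gamma-q_i),
\]
the relation $\mu+\gamma\in X$ would give $y-q_i\in X^\sharp$.
\end{proof}

Everything now rests on a statement about sets, which is proved in Section~\ref{sec:key}.

\begin{proposition}\label{prop:key}
If $X\subsetneq\Lambda$ is nonempty and admissible, then $X+Q_\pi^+\neq\Lambda$ for some frame $\pi$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:key}]
By Lemma~\ref{lem:admissible} and Proposition~\ref{prop:key} there is a frame $\pi$ with $X+Q_\pi^+\neq\Lambda$. Take $\mu$ and $i$ from Lemma~\ref{lem:corner} and put $f=-\pi_i\in\mathcal F$. For every root $\gamma$ with $f(\gamma)>0$ we have $\mathfrak g_\gamma V_\mu\subset V_{\mu+\gamma}=0$.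
\end{proof}

Which generators can a cone have if $X+Q_\pi^+$ is to stay proper? Elements of $\Sigma$ cost nothing, since they move $X$ into itself. Elements of $T$ are harmless in rank one, where a proper saturated set is bounded. The remaining roots are dangerous. For an admissible $X$, call a real root \emph{good} if it lies in $\Sigma\cup T$, and \emph{bad} otherwise. Admissibility says:
\begin{equation}\label{eq:bad}
\text{if $\alpha$ is bad, then $-\alpha\in\Sigma$; in particular $-\alpha$ is good.}
\end{equation}
So the bad roots are a forbidden set in the sense of Lemma~\ref{lem:avoid}, and the plan is to find a base that consists of good roots.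

\section{The case of $\widehat{\mathfrak{sl}}_2$}\label{sec:sl2}

We use the notation of Example~\ref{ex:sl2roots}. Let $X\subsetneq\Lambda$ be nonempty and admissible. Picture $\Lambda$ as a plane lattice whose \emph{columns} are the cosets of $\mathbb Z\delta$; adding $\alpha+k\delta$ moves one column to the right. This section is not used later.

\emph{Suppose that $X$ misses a column.} Let $\pi=a$ be the natural frame with cone $\mathbb Z\delta+\mathbb Z_{\ge0}\alpha$. If some $\alpha+k\delta$ lies in $\Sigma$, then with each column that $X$ meets it also meets the next one to the right. So $X+Q_\pi^+$ is the union of the columns that $X$ meets, which is not $\Lambda$. If some $-\alpha+k\delta$ lies in $\Sigma$, use $-\pi$. If neither happens, then $\alpha\in T$. Label the columns by the integer $n=\langle\mu,\alpha^\vee\rangle$, which runs over one parity class. By saturation, if $X$ meets column $n$, it meets all columns $n'$ with $|n'|\le|n|$. Since $X$ misses a column, it meets only finitely many, and $X+Q_\pi^+$ misses the columns far to the left.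

\emph{Suppose that for some $\beta=\pm\alpha$ and $\delta'=\pm\delta$ the set $A=\{k:\beta+k\delta'\in\Sigma\}$ is nonempty and bounded below.} Let $m=\min A$ and take the base $\Pi=\{\beta_1,\beta_2\}$ with $\beta_1=\beta+m\delta'$ and $\beta_2=-\beta+(1-m)\delta'$; it is one of the $\pm\Pi_k$. Then $\beta_1\in\Sigma$, and $-\beta_2=\beta+(m-1)\delta'\notin\Sigma$, so $\beta_2$ is good by \eqref{eq:bad}. If $\beta_2\in\Sigma$, then $X+\mathbb Z_{\ge0}\Pi=X\neq\Lambda$. Otherwise $\beta_2\in T$. The reflection in $\beta_2$ preserves $\Lambda\setminus X$, so there is $\lambda\in\Lambda\setminus X$ with $\langle\lambda,\beta_2^\vee\rangle\le0$. For $j\ge1$ the point $\lambda-j\beta_2$ pairs with $\beta_2^\vee$ to at most $-2j$; if it were in $X$, saturation would put $\lambda$ in $X$. So $\lambda-j\beta_2\notin X$ for all $j\ge0$. Then also $\lambda-j\beta_2-i\beta_1\notin X$ for $i\ge0$, because $\beta_1\in\Sigma$. Thus $\lambda\notin X+\mathbb Z_{\ge0}\Pi$.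

These two arguments contain the pattern of the proof: a base of good roots, and a point $\lambda\notin X$ that is antidominant for the saturating roots of the base. What is left over shows the real difficulties. Now $X$ meets every column, and each of the sets $A_\pm=\{k:\pm\alpha+k\delta\in\Sigma\}$ is empty or unbounded in both directions.

If both are empty, every real root lies in $T$. Both elements of a base saturate, the group they generate is infinite, and the level must tell us for which of $\pm\delta$ an antidominant $\lambda$ exists (Lemmas~\ref{lem:escape} and~\ref{lem:level}).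

The other possibility has to be excluded. The model case is $A_+=A_-=2\mathbb Z$, a set $X$ with period $2\delta$ but not $\delta$, like the support in Example~\ref{ex:levi}. Here $\pm\alpha\in\Sigma$, while $\pm(\alpha+\delta)\notin\Sigma$, so $\alpha+\delta\in T$. As $\langle\alpha,(\alpha+\delta)^\vee\rangle=2$, Lemma~\ref{lem:sat}(c) gives $\alpha+\delta\in\Sigma$, a contradiction. Lemma~\ref{lem:onesided} is the general form of this argument.

\section{A point out of reach}\label{sec:escape}

The next lemma turns a linearly independent set of good roots into a proper cone sum. It is stated for an arbitrary set $Y$, because we apply it both to $X$ and to $X+\mathbb Z\delta$.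

\begin{lemma}\label{lem:escape}
Let $Y\subsetneq\Lambda$ be nonempty, let $F\subset\Sigma(Y)\cup T(Y)$ be a finite linearly independent set of real roots, and put $F_T=F\setminus\Sigma(Y)$. Assume that
\begin{itemize}
\item[(i)] the form is positive definite on the real span $\mathbb RF_T$; or
\item[(ii)] $F_T=F=\Pi$ is a base of $\Delta$, and $(\mu,\delta')$ is a negative real number for $\mu\in\Lambda$, where $\delta'=\pm\delta$ is positive for $\Pi$.
\end{itemize}
Then $Y+\mathbb Z_{\ge0}F\neq\Lambda$.
\end{lemma}

\begin{proof}
The group $W_T=\langle s_\gamma:\gamma\in F_T\rangle$ preserves $\Lambda$ and $Y$ by Lemma~\ref{lem:sat}(b), hence also $\Lambda\setminus Y$. Heights are taken with respect to $F_T$, and $\|u\|=(u,u)^{1/2}$.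

\emph{Step 1: there is $\lambda\in\Lambda\setminus Y$ with $\langle\lambda,\gamma^\vee\rangle\le0$ for all $\gamma\in F_T$.} Take any $\lambda_0\in\Lambda\setminus Y$. Each reflection in $\gamma\in F_T$ moves a point of $\Lambda$ by an integer multiple of $\gamma$, so every point of the orbit $W_T\lambda_0$ has the form $\lambda_0-q$ with $q\in\mathbb ZF_T$. We claim that $\operatorname{ht}q$ is bounded above on the orbit. Then $\lambda=\lambda_0-q$ with $\operatorname{ht}q$ maximal has the required property: if $m=\langle\lambda,\gamma^\vee\rangle>0$, then $s_\gamma\lambda=\lambda_0-(q+m\gamma)$ and $q+m\gamma$ has greater height.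

The invariance of the form gives $(\lambda_0-q,\lambda_0-q)=(\lambda_0,\lambda_0)$, that is,
\begin{equation}\label{eq:norm}
(q,q)=2(\lambda_0,q).
\end{equation}
The linear functional $(\lambda_0,\cdot)$ is real on $\mathbb RF_T$, since $\langle\lambda_0,\gamma^\vee\rangle\in\mathbb Z$ for $\gamma\in F_T$. In case (i) there is $b\ge0$ with $|(\lambda_0,u)|\le b\|u\|$ on $\mathbb RF_T$, so \eqref{eq:norm} gives $\|q\|\le2b$, and the linear functional $\operatorname{ht}$ is bounded on this ball. In case (ii) let $U$ be the real span of $\Pi$ with one element removed. By (R2) the form is positive definite on $U$ and $Q_{\mathbb R}=U\oplus\mathbb R\delta'$. Choose $b,b'\ge0$ with $|(\lambda_0,u)|\le b\|u\|$ and $|\operatorname{ht}u|\le b'\|u\|$ on $U$, and put $\ell=-(\lambda_0,\delta')>0$. For $q=u+x\delta'$ equation \eqref{eq:norm} reads $\|u\|^2=2(\lambda_0,u)-2\ell x$. Since $\operatorname{ht}\delta'>0$,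
\[
\operatorname{ht}q=\operatorname{ht}u+x\operatorname{ht}\delta'\le b'\|u\|+\frac{\operatorname{ht}\delta'}{2\ell}\bigl(2b\|u\|-\|u\|^2\bigr),
\]
and the right side is bounded above as a function of $\|u\|$.

\emph{Step 2: $\lambda-q\notin Y$ for all $q\in\mathbb Z_{\ge0}F_T$.} Otherwise choose $q=\sum q_\gamma\gamma\in\mathbb Z_{\ge0}F_T$ of minimal height with $\lambda-q\in Y$; then $q\neq0$. Let $q_\gamma>0$. If $\langle\lambda-q,\gamma^\vee\rangle<0$, then $\lambda-(q-\gamma)\in Y$ by Lemma~\ref{lem:sat}(a), against minimality. Hence
\begin{equation}\label{eq:squeeze}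
\langle q,\gamma^\vee\rangle\le\langle\lambda,\gamma^\vee\rangle\le0\qquad\text{whenever }q_\gamma>0,
\end{equation}
and so $(q,q)=\sum_\gamma q_\gamma\frac{(\gamma,\gamma)}2\langle q,\gamma^\vee\rangle\le0$. In case (i) this forces $q=0$, a contradiction. In case (ii) it forces $q=m\delta'$ with $m>0$, by (R2). Then all $q_\gamma$ are positive and all $\langle q,\gamma^\vee\rangle$ vanish, so \eqref{eq:squeeze} gives $\langle\lambda,\gamma^\vee\rangle=0$ for all $\gamma\in\Pi$. Therefore $(\lambda,\delta')=0$, a contradiction.

\emph{Step 3.} Every element of $\mathbb Z_{\ge0}F$ is $q+p$ with $q\in\mathbb Z_{\ge0}F_T$ and $p\in\mathbb Z_{\ge0}(F\setminus F_T)\subset\Sigma(Y)$. If $\lambda-q-p\in Y$, then $\lambda-q\in Y$, which Step~2 excludes. So $\lambda\notin Y+\mathbb Z_{\ge0}F$.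
\end{proof}

\begin{remark}\label{rem:sign}
The sign in (ii) cannot be relaxed. A nonempty $Y$ with $-\delta'\in\Sigma(Y)$ has $Y+\mathbb Z_{\ge0}\Pi=\Lambda$, because all coefficients of $\delta'$ in $\Pi$ are positive. At level zero take $Y=\mathbb Z\delta\subsetneq Q$; it is saturated for all real roots. At nonzero level, let $\Lambda$ be a coset on which $(\mu,\mu)$ is real and all $\langle\mu,\gamma^\vee\rangle$ are integers, and let $Y=\{\mu\in\Lambda:(\mu,\mu)\le0\}$. The identity $(\mu-j\gamma,\mu-j\gamma)=(\mu,\mu)-j(n-j)(\gamma,\gamma)$ with $n=\langle\mu,\gamma^\vee\rangle$ shows that $Y$ is saturated for all real roots. The identity $(\mu-m\delta',\mu-m\delta')=(\mu,\mu)-2m(\mu,\delta')$ shows that this paraboloid is nonempty and proper, and that $-\delta'\in\Sigma(Y)$ if $(\mu,\delta')>0$.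
\end{remark}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

Let $X\subsetneq\Lambda$ be nonempty and admissible. As for $\widehat{\mathfrak{sl}}_2$, the first question is whether $X$ meets every coset of $\mathbb Z\delta$ in $\Lambda$.

\subsection{Sets that miss a coset of $\mathbb Z\delta$: natural frames}

Suppose that $Y=X+\mathbb Z\delta\neq\Lambda$. Then $\Sigma(X)\subset\Sigma(Y)$, and $T(X)\subset T(Y)$ because $\langle\delta,\alpha^\vee\rangle=0$. Modulo $\delta$ we are free to choose one lift of each simple root, so only those $\bar\alpha$ are forbidden all of whose lifts are bad. Let $C\subset\bar\Delta$ be the set of such $\bar\alpha$. If $\bar\alpha\in C$ and $\alpha$ is a lift, then $-\alpha$ is a good lift of $-\bar\alpha$ by \eqref{eq:bad}; so $C\cap-C=\emptyset$. By Lemma~\ref{lem:avoid}(a) there is a base $\{\bar\alpha_1,\dots,\bar\alpha_n\}$ of $\bar\Delta$ with good lifts $\alpha_1,\dots,\alpha_n$. The set $F=\{\alpha_1,\dots,\alpha_n\}\subset\Sigma(Y)\cup T(Y)$ is linearly independent, and $\mathbb RF$ maps isometrically onto the Euclidean space $\bar Q_{\mathbb R}$. Lemma~\ref{lem:escape}(i)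 gives $Y+\mathbb Z_{\ge0}F\neq\Lambda$, and $Y+\mathbb Z_{\ge0}F=X+Q^+_\pi$ for the natural frame $\pi$ of the base.

\subsection{Sets that meet every coset of $\mathbb Z\delta$: one full root}

From now on
\begin{equation}\label{eq:caseS}
X+\mathbb Z\delta=\Lambda\neq X .
\end{equation}
No natural frame can work, since its cone contains $\mathbb Z\delta$. We need a base of $\Delta$ made of good roots. To get it from Lemma~\ref{lem:avoid}(b) we must choose a direction $\delta'$ and show that each ray $\alpha+\mathbb Z_{\ge0}\delta'$ contains only finitely many bad roots. By \eqref{eq:bad} this asks for control of $\Sigma$ along the cosets of $\mathbb Z\delta$. We first gain it along the cosets of full roots, where admissibility gives information at every point.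

Let $\delta'$ be one of $\pm\delta$; the choice is free up to Lemma~\ref{lem:onesided} and is fixed after it. For a full root $\beta$ put
\[
A_\beta=\{k\in\mathbb Z:\beta+k\delta'\in\Sigma\},\qquad T_\beta=\{k\in\mathbb Z:\beta+k\delta'\in T\},\qquad D=\{k\in\mathbb Z:k\delta'\in\Sigma\}.
\]
The set $D$ is a submonoid of $\mathbb Z$, and $T_{-\beta}=-T_\beta$.

\begin{lemma}\label{lem:string}
Let $\beta$ be a full root.
\begin{itemize}
\item[(a)] Every $k\in\mathbb Z$ satisfies $k\in A_\beta$, $-k\in A_{-\beta}$ or $k\in T_\beta$. Moreover $A_\beta+A_{-\beta}\subset D$.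
\item[(b)] If $s_{\beta+k\delta'}\Sigma=\Sigma$, in particular if $k\in T_\beta$, then $A_{-\beta}=A_\beta-2k$.
\item[(c)] $A_\beta\neq\mathbb Z$.
\item[(d)] $A_\beta=\emptyset$ if and only if $A_{-\beta}=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first claim is admissibility for the real root $\beta+k\delta'$; the second holds since $\Sigma$ is closed under addition. (b) Since $\langle\beta+l\delta',(\beta+k\delta')^\vee\rangle=2$, we have $s_{\beta+k\delta'}(\beta+l\delta')=-\beta+(l-2k)\delta'$. So $l\in A_\beta$ if and only if $l-2k\in A_{-\beta}$. (c) Suppose $A_\beta=\mathbb Z$ and let $\lambda\in\Lambda$. By \eqref{eq:caseS}, $\lambda-\beta+k\delta'\in X$ for some $k$, and adding $\beta-k\delta'\in\Sigma$ gives $\lambda\in X$. So $X=\Lambda$, a contradiction. (d) Suppose $A_{-\beta}=\emptyset$. By (c) there is $k\notin A_\beta$; by (a), $k\in T_\beta$; by (b), $A_\beta=A_{-\beta}+2k=\emptyset$. For the converse exchange $\beta$ and $-\beta$.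
\end{proof}

When all roots $\beta+k\delta'$ saturate, one can step down along one of them and back along its neighbor. The net displacement is $\pm\delta$, and the level decides the sign.

\begin{lemma}\label{lem:level}
Let $\beta$ be a full root with $T_\beta=\mathbb Z$, and let $\kappa=2(\mu,\delta')/(\beta,\beta)$, which does not depend on $\mu\in\Lambda$. Then $\kappa$ is a nonzero integer, and $-\epsilon\delta'\in\Sigma$, where $\epsilon$ is the sign of $\kappa$.
\end{lemma}

\begin{proof}
Put $n(\mu)=\langle\mu,\beta^\vee\rangle$. All roots $\beta+k\delta'$ have the norm of $\beta$, so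
\[
\langle\mu,(\beta+k\delta')^\vee\rangle=n(\mu)+k\kappa\qquad(\mu\in\Lambda,\ k\in\mathbb Z).
\]
These numbers are integers, so $\kappa\in\mathbb Z$.

Suppose $\kappa=0$ and take $\lambda\in\Lambda\setminus X$. Replacing $\beta$ by $-\beta$ preserves the hypothesis and $\kappa$, so we may assume $n(\lambda)\ge0$. By \eqref{eq:caseS}, $\lambda+\beta+k\delta'\in X$ for some $k$. This point pairs with $(\beta+k\delta')^\vee$ to $n(\lambda)+2>0$, so $\lambda\in X$ by Lemma~\ref{lem:sat}(a), a contradiction.

So $\kappa\neq0$. Let $\mu\in X$ and choose $k$ with $1\le n(\mu)+k\kappa\le|\kappa|$. By Lemma~\ref{lem:sat}(a), $\mu'=\mu-\beta-k\delta'\in X$. Now $n(\mu')=n(\mu)-2$, so $\mu'$ pairs with $(\beta+(k-\epsilon)\delta')^\vee$ to $n(\mu)-2+k\kappa-|\kappa|\le-2$. By Lemma~\ref{lem:sat}(a) again, $\mu'+\beta+(k-\epsilon)\delta'=\mu-\epsilon\delta'$ lies in $X$.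
\end{proof}

We can now exclude periodic gaps in the imaginary direction.

\begin{lemma}\label{lem:onesided}
$D\subset\mathbb Z_{\ge0}$ or $D\subset\mathbb Z_{\le0}$.
\end{lemma}

\begin{proof}
Suppose that $D$ contains elements $x>0$ and $-b<0$. Then it contains $-x=(b-1)x+x(-b)$ and $b=bx+(x-1)(-b)$. So $D$ is a subgroup, $D=p\mathbb Z$ with $p\ge1$. If $p=1$, then $X=X+\mathbb Z\delta=\Lambda$; so $p\ge2$. Fix a full root $\beta$.

Suppose $A_\beta\neq\emptyset$. By Lemma~\ref{lem:string}(d) there are $k_0\in A_\beta$ and $l_0\in A_{-\beta}$. From $A_\beta+A_{-\beta}\subset p\mathbb Z$ we get $l_0\equiv-k_0$ modulo $p$, $A_\beta\subset k_0+p\mathbb Z$ and $A_{-\beta}\subset-k_0+p\mathbb Z$. As $p\ge2$, neither $k_0+1\in A_\beta$ nor $-(k_0+1)\in A_{-\beta}$, so $k_0+1\in T_\beta$. On the other hand, both $\beta+k_0\delta'$ and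
\[
-(\beta+k_0\delta')=(-\beta+l_0\delta')-(k_0+l_0)\delta'
\]
lie in $\Sigma$, because $-(k_0+l_0)\in p\mathbb Z=D$. The root $\beta+k_0\delta'$ pairs to $2$ with $(\beta+(k_0+1)\delta')^\vee$, so Lemma~\ref{lem:sat}(c) gives $k_0+1\in A_\beta$, a contradiction.

Hence $A_\beta=\emptyset$, then $A_{-\beta}=\emptyset$ and $T_\beta=\mathbb Z$ by Lemma~\ref{lem:string}(d),(a). By Lemma~\ref{lem:level}, $1$ or $-1$ lies in $D$, which contradicts $p\ge2$.
\end{proof}

Replacing $\delta'$ by $-\delta'$ replaces $D$ by $-D$. \emph{We fix $\delta'$ so that $D\subset\mathbb Z_{\ge0}$.}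

\begin{lemma}\label{lem:dichotomy}
For each full root $\beta$ one of the following holds.
\begin{itemize}
\item[(I)] $T_\beta=\mathbb Z$, and $(\mu,\delta')$ is a negative real number for $\mu\in\Lambda$.
\item[(II)] $A_\beta$ and $A_{-\beta}$ are bounded below and contain all sufficiently large integers.
\end{itemize}
\end{lemma}

\begin{proof}
If $T_\beta=\mathbb Z$, Lemma~\ref{lem:level} applies; $\kappa>0$ would give $-1\in D$, so $\kappa<0$ and (I) holds. Let $T_\beta\neq\mathbb Z$. By Lemma~\ref{lem:string}(a) one of $A_{\pm\beta}$ is nonempty, and by (d) both are. Since $A_\beta+A_{-\beta}\subset\mathbb Z_{\ge0}$, both are bounded below. If $k\in T_\beta$, then $\min A_{-\beta}=\min A_\beta-2k$ by (b), so $T_\beta$ has at most one element. For large $k$ we have $-k\notin A_{-\beta}$ and $k\notin T_\beta$, so $k\in A_\beta$ by (a). Likewise $-k\notin A_\beta$ and $-k\notin T_\beta$ for large $k$, so $k\in A_{-\beta}$.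
\end{proof}

\subsection{From full roots to all roots}

Lemma~\ref{lem:dichotomy} bounds $A_\beta$ below only for roots of type (II), and it says nothing about roots that are not full. We need the bound along every real root. The way out is to consider all of $Q$ at once: the elements where the bound fails form a set that is stable under sums and under reflections in full roots, and averaging over a finite group brings any such element into $\mathbb Z\delta$, where $D\subset\mathbb Z_{\ge0}$ forbids it.

\begin{lemma}\label{lem:average}
For every $\gamma\in Q$ the set $\{k\in\mathbb Z:\gamma+k\delta'\in\Sigma\}$ is bounded below.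
\end{lemma}

\begin{proof}
Let $E$ be the set of $\gamma\in Q$ for which this set is unbounded below. Since $\Sigma$ is closed under addition, $E+E\subset E$ and $E+\Sigma\subset E$; also $E+\mathbb Z\delta'=E$. We show $s_\beta E\subset E$ for every full root $\beta$. In case (I), $\beta\in T$, so $s_\beta$ preserves $\Sigma$; it fixes $\delta'$, so it preserves $E$. In case (II), $\beta+K\delta'$ and $-\beta+K\delta'$ lie in $\Sigma$ for some $K$. Hence $E\pm\beta\subset E$, and $s_\beta\gamma\in\gamma+\mathbb Z\beta$ for $\gamma\in Q$.

Let $W'\subset W$ be the group generated by the reflections in full roots; it preserves $E$. Its image $\bar W'$ in $GL(\bar Q_{\mathbb R})$ is finite, since it permutes the finite spanning set $\bar\Delta$. Choose $w_1,\dots,w_M\in W'$ representing each element of $\bar W'$ once. Suppose $\gamma\in E$, and put $\sigma=\sum_iw_i\gamma\in E$. The image $\bar\sigma$ is the sum of $\bar w\bar\gamma$ over $\bar w\in\bar W'$, so it is fixed by $\bar W'$ and is orthogonal to $\bar\beta$ for every full root $\beta$. By (R5), $\bar\sigma=0$. So $\sigma\in\mathbb Z\delta'$ and $0\in E$,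 which means that $D$ is unbounded below. This contradicts $D\subset\mathbb Z_{\ge0}$.
\end{proof}

\subsection{End of the proof: a standard frame}

Let $C$ be the set of bad roots; $C\cap-C=\emptyset$ by \eqref{eq:bad}. If $\alpha+k\delta'\in C$ for infinitely many $k\ge0$, then $-\alpha-k\delta'\in\Sigma$ for these $k$ by \eqref{eq:bad}, against Lemma~\ref{lem:average} for $\gamma=-\alpha$. So Lemma~\ref{lem:avoid}(b) gives a base $\Pi\subset\Sigma\cup T$ of $\Delta$ for which $\delta'$ is positive. We apply Lemma~\ref{lem:escape} with $Y=X$, $F=\Pi$ and $F_T=\Pi\setminus\Sigma$.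

If $F_T\neq\Pi$, condition (i) holds by (R2). Let $F_T=\Pi$. Then $\Pi\subset T$, so the reflections in $\Pi$ preserve $\Sigma$, and by (R3) all of $W$ does. Take a full root $\beta$. Lemma~\ref{lem:string}(b) gives $A_{-\beta}=A_\beta-2k$ for every $k\in\mathbb Z$. This is impossible for nonempty sets that are bounded below, so $\beta$ is not of type (II). Hence it is of type (I), and condition (ii) holds. In both cases $X+\mathbb Z_{\ge0}\Pi\neq\Lambda$, and $\mathbb Z_{\ge0}\Pi$ is the cone of the standard frame of $\Pi$. This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:B}. \qed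

\section{Irreducible non-dense modules}\label{sec:final}

Irreducibility is used twice: to obtain the hypothesis of Theorem~\ref{thm:B}, and to pass from one weight space killed by $\mathfrak u_f$ to an irreducible $\mathfrak l_f$-module.

\begin{lemma}\label{lem:injnil}
On an irreducible $\mathfrak g$-module $V$ every real root vector $e_\alpha$ acts injectively or locally nilpotently.
\end{lemma}

\begin{proof}
Let $V'$ be the subspace of vectors killed by a power of $e_\alpha$. Let $e_\alpha^nv=0$ and $x\in\mathfrak g$; by (R1), $(\operatorname{ad}e_\alpha)^mx=0$ for some $m$. In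
\[
e_\alpha^{m+n}xv=\sum_{j}\binom{m+n}{j}(\operatorname{ad}e_\alpha)^j(x)\,e_\alpha^{m+n-j}v
\]
the terms with $j\ge m$ vanish by the choice of $m$, and those with $j<m$ by the choice of $n$. So $V'$ is a submodule. If $V'=0$, then $e_\alpha$ is injective; otherwise $V'=V$.
\end{proof}

For $f\in\mathcal F$ put $\mathfrak u_f^-=\bigoplus_{f(\gamma)<0}\mathfrak g_\gamma$. Then $\mathfrak g=\mathfrak u_f^-\oplus\mathfrak l_f\oplus\mathfrak u_f$ is a sum of three subalgebras, and $U(\mathfrak g)=U(\mathfrak u_f^-)U(\mathfrak l_f)U(\mathfrak u_f)$ by PBW. A weight module with support in $\mu+Q$ is graded by giving $V_\nu$ the degree $f(\nu-\mu)$; then $\mathfrak l_f$ preserves the degree, $\mathfrak u_f$ raises it and $\mathfrak u_f^-$ lowers it.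

\begin{proposition}\label{prop:induced}
Every irreducible non-dense weight module $V$ is a quotient of $M_{\mathfrak p_f}(N)$ for some $f\in\mathcal F$ and some irreducible weight $\mathfrak l_f$-module $N$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:injnil} and Theorem~\ref{thm:B} there are $f$, $\mu$ and $0\neq v\in V_\mu$ with $\mathfrak u_fv=0$. Grade $V$ by $f(\nu-\mu)$. By irreducibility $V=U(\mathfrak g)v=U(\mathfrak u_f^-)U(\mathfrak l_f)v$, so $V$ lives in degrees $\le0$. Let $N$ be the part of degree $0$. It is a nonzero weight $\mathfrak l_f$-module, and $\mathfrak u_fN=0$ because positive degrees do not occur. If $0\neq N'\subset N$ is an $\mathfrak l_f$-submodule, then $V=U(\mathfrak g)N'=U(\mathfrak u_f^-)N'=N'+\mathfrak u_f^-U(\mathfrak u_f^-)N'$, and the second summand has negative degrees; so $N=N'$. Thus $N$ is irreducible. The inclusion $N\subset V$ of $\mathfrak p_f$-modules induces a nonzero, hence surjective, map $M_{\mathfrak p_f}(N)\to V$.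
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A dense module is cuspidal by Proposition~\ref{prop:nondense}. A non-dense module is not cuspidal by Proposition~\ref{prop:induced}, since $\mathfrak p_f$ is proper.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\operatorname{supp}N\subset\nu_0+\ker f$ and grade $M=M_{\mathfrak p_f}(N)$ by $f(\nu-\nu_0)$. By PBW, $M\cong U(\mathfrak u_f^-)\otimes N$ as vector spaces, so $M$ lives in degrees $\le0$, with degree-$0$ part $1\otimes N\cong N$. A submodule of a weight module is a weight module, hence graded. Its degree-$0$ part is an $\mathfrak l_f$-submodule of $N$, so it is $0$ or $N$, and $N$ generates $M$. Thus a submodule is proper if and only if its degree-$0$ part is $0$. It follows that the sum of all proper submodules is proper, so $M$ has a unique irreducible quotient $L=L_f(N)$, and the degree-$0$ part of $L$ is $N$. This part is killed by $\mathfrak u_f$. The space $L^{\mathfrak u_f}$ is stable under $\mathfrak h$, so it is spanned by weight vectors. If it contained a nonzero weight vector $w$ of degree $-k<0$, then $L=U(\mathfrak g)w=U(\mathfrak u_f^-)U(\mathfrak l_f)w$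 would live in degrees $\le-k$, which is false. So $L^{\mathfrak u_f}=N$. Each $L_f(N)$ is non-dense by Proposition~\ref{prop:nondense}, and each irreducible non-dense module is some $L_f(N)$ by Proposition~\ref{prop:induced}.
\end{proof}

\section{Three examples}\label{sec:examples}

Since $L_f(N)^{\mathfrak u_f}\cong N\neq0$, a module $V$ with $V^{\mathfrak u_f}=0$ is not of the form $L_f(N)$ for that $f$. The first two examples use this to show that both kinds of maps in $\mathcal F$ are needed. In the last two examples $\mathfrak g=(\mathring{\mathfrak g}\otimes\mathbb C[t^{\pm1}])\oplus\mathbb Cc\oplus\mathbb Cd$ is untwisted, where $\mathring{\mathfrak g}$ is the underlying simple Lie algebra with Cartan subalgebra $\mathring{\mathfrak h}$ and root system $\mathring\Delta$. The root spaces are $\mathfrak g_{\beta+k\delta}=\mathbb Ce_\beta\otimes t^k$ for $\beta\in\mathring\Delta$ and $\mathfrak g_{k\delta}=\mathring{\mathfrak h}\otimes t^k$.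

\begin{example}[Standard maps are needed]\label{ex:verma}
Let $M(\lambda)$ be an irreducible Verma module, which exists for generic $\lambda$ \cite{KK}. Its support lies in $\lambda-\mathbb Z_{\ge0}\Pi_0$, so it is non-dense. It is free of rank one over $U(\mathfrak n^-)$, where $\mathfrak n^-$ is the sum of the negative root spaces, and $U(\mathfrak n^-)$ has no zero divisors; so all negative root vectors act injectively. Let $f$ be natural and $\alpha$ a real root with $f(\alpha)>0$. By (R5) and $f(\delta)=0$, the nilradical $\mathfrak u_f$ contains $\mathfrak g_{\alpha-rk\delta}$ for all $k$, and $\alpha-rk\delta$ is negative for large $k$. Hence $M(\lambda)^{\mathfrak u_f}=0$ for every natural $f$.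
\end{example}

\begin{example}[Natural maps are needed]\label{ex:loop}
Let $V_0$ be a nontrivial finite-dimensional irreducible $\mathring{\mathfrak g}$-module, and let $V=V_0\otimes\mathbb C[t^{\pm1}]$ with $(x\otimes t^k)(v\otimes t^j)=xv\otimes t^{j+k}$, $c=0$ and $d=t\frac{d}{dt}$. A nonzero submodule is stable under $d$, so it contains some $v\otimes t^j$ with $v\neq0$, hence $V_0\otimes t^j$. Applying $e_\beta\otimes t^k$ with $e_\beta V_0\neq0$ and then $U(\mathring{\mathfrak g})$, we see that it contains $V_0\otimes t^{j+k}$ for every $k$. So $V$ is irreducible, and it is non-dense because $V_0$ has finitely many weights. Let $f$ be standard. Then $f(\delta)\neq0$ by (R2), so $\mathfrak u_f$ contains $e_\beta\otimes t^k$ for all $\beta\in\mathring\Delta$ and all $k$ of one sign with $|k|$ large. A weight vector $v\otimes t^j$ killed by $\mathfrak u_f$ satisfies $e_\beta v=0$ for all $\beta$. The $e_\beta$ generate $\mathring{\mathfrak g}$, so $v$ is invariant and $v=0$. Hence $V^{\mathfrak u_f}=0$ for every standard $f$.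
\end{example}

\begin{example}[The equivalence fails for some Levi subalgebras]\label{ex:levi}
Let $\mathfrak l=\mathfrak h\oplus\bigoplus_{k\neq0}\mathfrak g_{k\delta}$. It is the Levi subalgebra of the parabolic subset $\{\gamma\in\Delta:\pi(\gamma)\in\mathbb Z^n_{\ge0}\}$ for a natural frame $\pi$; its roots are the $k\delta$, $k\neq0$, and its root lattice is $\mathbb Z\delta$. Fix $0\neq\chi\in\mathring{\mathfrak h}^*$ and let $\mathfrak l$ act on $N=\mathbb C[t^{\pm2}]$ as follows: $x\otimes t^k$ acts by multiplication by $\chi(x)t^k$ for even $k\neq0$ and by $0$ for odd $k$, $c=0$, $d=t\frac{d}{dt}$, and $\mathring{\mathfrak h}$ acts by scalars. This is a representation: the brackets $[x\otimes t^k,y\otimes t^l]$ lie in $\mathbb Cc$ and the multiplication operators commute, $\mathring{\mathfrak h}$ is central in $\mathfrak l$, and $[d,t^k]=kt^k$. The weight spaces $\mathbb Ct^{2j}$ are one-dimensional, and for $\chi(x)\neq0$ the elements $x\otimes t^{\pm2}$ act invertibly and shift them. So $N$ is irreducible, with support $\lambda+2\mathbb Z\delta\subsetneq\lambda+\mathbb Z\delta$.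

A parabolic subset of $\{k\delta:k\neq0\}$ contains some $\delta'=\pm\delta$, hence all $k\delta'$ with $k>0$. If it also contains $-k\delta'$ for some $k>0$, then adding $\delta'$ repeatedly we reach $-\delta'$, and the subset is everything. So the proper ones are $\{k\delta:k>0\}$ and $\{k\delta:k<0\}$. A nonzero quotient of a module induced from one of them contains a nonzero vector killed by all $x\otimes t^2$ or by all $x\otimes t^{-2}$, and $N$ has no such vector. Thus $N$ is non-dense, and yet it is cuspidal as an $\mathfrak l$-module.
\end{example}

\begin{thebibliography}{9}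

\bibitem{Bunke}
Thomas Bunke, \emph{On the Support of Weight Modules for Affine Kac-Moody-Algebras}, arXiv:1711.04843 (2017).

\bibitem{Kac}
V.~Kac, \emph{Infinite dimensional Lie algebras}, 3rd ed.

\bibitem{KK}
Kac and Kazhdan, Adv. Math. \textbf{34} (1979).

\end{thebibliography}
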